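# A maximal Hardy field that is not dense in a Hausdorff field extension

## The germ $e^x+\sin x$ over the rational functions

All functions here are real-valued, continuous, and defined for all large $x$. Functions that agree for all large $x$ are identified, and every equality or inequality is meant to hold eventually, that is, for all sufficiently large $x$.

Take $f=e^x+\sin x$ and consider polynomials in $f$ whose coefficients are rational functions, say $P(f)=a_0+a_1f+\dots+a_df^d$ with $a_i\in\mathbb R(x)$ and $a_d\neq0$. We have $f/e^x\to1$. For $i<d$ the quotient $a_i/a_d$ is bounded by a power of $x$, so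
$$\frac{a_if^i}{a_df^d}=\frac{a_i}{a_d}\,f^{\,i-d}\longrightarrow 0 .$$
So $P(f)$ is asymptotic to $a_de^{dx}$. In particular it eventually has no zeros and can be inverted. Hence the fractions $P(f)/Q(f)$ with $Q\ne0$ form a field $\mathbb R(x,f)$ of functions defined near $+\infty$, and each nonzero element of it has an eventually constant sign. The oscillating term $\sin x$ is hidden behind the dominant term.

Differentiation uncovers it. If a field $F$ of such functions contains $f$ and is closed under derivatives, then it contains $\tfrac12(f+f'')=e^x$, hence also $f-e^x=\sin x$, which is nonzero and has arbitrarily large zeros, so it has no inverse. There is no such $F$. So the field $\mathbb R(x,f)$ satisfies what ordering asks, but it cannot be enlarged to a field that is closed under differentiation.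

Where does $f$ lie relative to $\mathbb R(x)$? It is larger than every rational function, so no $h\in\mathbb R(x)$ satisfies $f<h<f+1$: the field $\mathbb R(x)$ leaves a gap around $f$ of width at least $1$. Now enlarge $\mathbb R(x)$ to $\mathbb R(x,e^x)$, which is closed under derivatives. Then $f$ can no longer be adjoined, because $f-e^x=\sin x$ changes sign forever. The larger differential field contains an element too close to $f$.

This suggests a question. Suppose a field of germs closed under differentiation is so large that no larger field of that kind exists. Can one still adjoin continuous functions to it, keeping only the field property, and if so, can the new element stay away from all the old ones by a distance of $1$? Or is a field that is saturated in the differential sense automatically dense in everything above it?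

## Hausdorff fields, Hardy fields, density

**Definition.** Let $\mathcal C$ be the ring of germs at $+\infty$ of continuous functions $f:(a,+\infty)\to\mathbb R$, with $a$ depending on $f$. A *Hausdorff field* is a subring of $\mathcal C$ that is a field.

If $f\neq0$ lies in a Hausdorff field, then $f$ is invertible in $\mathcal C$, so it eventually has no zeros and, by the intermediate value theorem, has a constant sign. So a Hausdorff field is an ordered field, with $f>0$ iff $f(t)>0$ for all large $t$. It contains $\mathbb Q$. Comparing $f$ with all rational numbers, we see that every element $f$ of a Hausdorff field has a limit in $[-\infty,+\infty]$.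

**Definition.** A *Hardy field* is a Hausdorff field $H$ such that every $f\in H$ is the germ of a $\mathcal C^1$ function and $f'\in H$. A Hardy field is *maximal* if it has no proper Hardy field extension.

Thus $\mathbb R$, $\mathbb R(x)$ and $\mathbb R(x,e^x)$ are Hardy fields, and $\mathbb R(x,e^x+\sin x)$ is a Hausdorff field that lies in no Hardy field. The union of a chain of Hardy fields is a Hardy field, so by Zorn's lemma every Hardy field is contained in a maximal one.

**Definition.** For ordered fields $H\subseteq K$, $H$ is *dense* in $K$ if for all $a<b$ in $K$ there is $h\in H$ with $a<h<b$. It is *cofinal* in $K$ if for every $k\in K$ there is $h\in H$ with $h\ge k$.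

In the presence of infinitesimals density asks a lot. Although $\mathbb Q$ is dense in $\mathbb R$, the field $\mathbb Q(x)$ is not dense in $\mathbb R(x)$: an $h\in\mathbb Q(x)$ with $\sqrt2<h<\sqrt2+\frac1x$ would tend to $\sqrt2$, but an element of $\mathbb Q(x)$ tends to a rational number or to $\pm\infty$. On the other hand, $\mathbb R(x)$ is dense in $\mathbb R(x,e^{1/x})$. Every element of the latter is, for large $x$, the sum of a convergent Laurent series in $1/x$ with finitely many positive powers of $x$. If $a<b$ and $b-a\sim cx^{-m}$ with $c>0$, then the truncation of the series of $\frac{a+b}2$ after the term in $x^{-m}$ differs from $\frac{a+b}2$ by $O(x^{-m-1})$, so it lies strictly between $a$ and $b$.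

The question, from Aschenbrenner and van den Dries, "Analytic Hardy fields" (arXiv:2311.07352, 2023), is this: *is every maximal Hardy field dense in every Hausdorff field extension?* The answer is no. To state it in full strength we need some more words.

**Definition.** A Hardy field $H$ is *bounded* if there is $\varphi\in\mathcal C$ with $h\le\varphi$ for all $h\in H$.

For example, $\mathbb R$ is bounded by $x$, and $\mathbb R(x)$ by $e^x$. Every countable Hardy field $\{h_1,h_2,\dots\}$ is bounded: choose $a_1<a_2<\cdots$ tending to $\infty$ such that $h_i$ is defined and continuous on $[a_i,\infty)$, and take any continuous $\varphi$ that on each $[a_n,a_{n+1}]$ is at least the maximum of $h_1,\dots,h_n$ there; such a $\varphi$ exists since these maxima are finite.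

For germs $f$ and eventually nonvanishing $g$, as usual, $f\sim g$ means $f/g\to1$ and $f=o(g)$ means $f/g\to0$. For nonzero elements of a Hausdorff field, $f\asymp g$ means that $f/g$ tends to a nonzero real number. The *value group* of a Hausdorff field is the group of its nonzero elements modulo $\asymp$. If every nonzero element of $K\supseteq M$ is $\sim$ an element of $M$, then $K$ has the same value group as $M$, and the same residue field, for the valuation whose ring consists of the elements with a finite limit; this is what *immediate extension* means.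

## Gaps of prescribed width, and cofinality

**Theorem A.** Let $H$ be a bounded Hardy field and $\varphi\in\mathcal C$. There are a maximal Hardy field $M\supseteq H$ and a $\mathcal C^\infty$ germ $f$, contained in a Hardy field extending $H$, such that for every $h\in M$ eventually $f-h>\varphi$ or eventually $h-f>\varphi$. Moreover:

1. $M(f)$ is a Hausdorff field in which $M$ is not dense. Every nonzero element of $M(f)$ is $\sim$ an element of $M$, so $M(f)$ is an immediate extension of $M$.
2. $M(e^f)$ is a Hausdorff field in which $e^f\not\asymp h$ for all $h\in M$. So its value group is strictly larger than that of $M$.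

**Theorem B.** Every maximal Hardy field $M$ is cofinal in every Hausdorff field $K\supseteq M$.

With $H=\mathbb R$, $\varphi=1$ and part 1, Theorem A answers the question negatively, in ZFC. In part 2 density fails as well, since $e^f<h<2e^f$ with $h\in M$ would give $h\asymp e^f$. The argument does not settle whether *some* maximal Hardy field is dense in all its Hausdorff field extensions.

Two published facts are used. For subsets of $\mathbb N$, write $S\subseteq^*T$ if $S\setminus T$ is finite.

**Fact F1 (Hausdorff's gap).** There are $S_\alpha,T_\alpha\subseteq\mathbb N$ $(\alpha<\omega_1)$ with $S_\alpha\cap T_\alpha=\emptyset$, and with $S_\alpha\subseteq^*S_\beta$ and $T_\alpha\subseteq^*T_\beta$ for $\alpha<\beta$, such that no $S\subseteq\mathbb N$ satisfies both $S_\alpha\subseteq^*S$ and "$S\cap T_\alpha$ is finite" for all $\alpha<\omega_1$.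

See Hausdorff, Fund. Math. 26 (1936), and Jech, *Set Theory*, Thm. 29.7. A set $S$ as in the last clause is said to *separate* the family.

**Fact F2.** Maximal Hardy fields are real closed (A. Robinson, *On the real closure of a Hardy field*, 1972) and closed under $\log$ of positive elements (Bourbaki, *Fonctions d'une variable réelle*, Ch. V, Appendix).

Fact F2 is used only for parts 1 and 2 of Theorem A.

## Slopes in a Hardy field are controlled by sizes

In the opening example the derivative betrayed the oscillation. Here is the quantitative form of that.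

**Lemma 1.** Let $a,b$ lie in a Hardy field, with $b\to+\infty$ and $a=o(b)$. Then $b'>0$ and $|a'|<b'$ eventually.

*Proof.* If $b'\le0$, then $b$ would be bounded above; so $b'>0$. The germ $a'/b'$ lies in the Hardy field, so it has a limit $L\in[-\infty,+\infty]$. By l'Hôpital's rule in the case $b\to\infty$, also $a/b\to L$. So $L=0$. $\square$

For instance, if $Y$ lies in a Hardy field containing $x$ and $|Y-x^2|\le1$, then Lemma 1 with $a=Y-x^2$, $b=x$ gives $|Y'-2x|<1$. The germ $x^2+\sin(x^2)$ is within distance $1$ of $x^2$, but its slope is $2x(1+\cos(x^2))$; so it lies in no Hardy field containing $x$. An element of a Hausdorff field is constrained only in its values, an element of a Hardy field also in its slopes.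

Now suppose that a Hardy field contains germs $g_\alpha$ and $t_\alpha\to+\infty$, for $\alpha$ in some index set; think of $(g_\alpha,g_\alpha+t_\alpha)$ as a window. Suppose $Y$ in the same Hardy field satisfies $Y-g_\alpha=o(t_\alpha)$ for all $\alpha$. Then $|Y'-g_\alpha'|<t_\alpha'$, so at large integers $n$ the number $Y'(n)$ is known up to an error $t_\alpha'(n)$. Let $g_\alpha$ contain a part $G$ that does not depend on $\alpha$, and, for each $n$ in a set $S_\alpha\subseteq\mathbb N$, a tiny bump of height at most $1$ whose slope at $n$ is a huge number $W_n$. If $t_\alpha'(n)$ is small compared to $W_n$ at all $n\in S_\alpha\cup T_\alpha$, and $g_\alpha-G$ contributes little else to the slope there, then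
$$S=\{n: Y'(n)-G'(n)>W_n/2\}$$
contains almost all of $S_\alpha$ and almost nothing of $T_\alpha$, for all $\alpha$ simultaneously. If the family $(S_\alpha,T_\alpha)$ has no separating set, then $Y$ does not exist. The germ $G$, meanwhile, can sit in all the windows, since bumps of height $1$ are invisible to sizes. So $G$ would be a candidate for the new element $f$, and no element of any Hardy field containing the windows would be near it.

There are two obstacles. The first is that countably many windows do not suffice.

**Lemma 2.** Let $S_n,T_n\subseteq\mathbb N$ $(n\in\mathbb N)$ with $S_n\cap T_n=\emptyset$ and $S_m\subseteq^*S_n$, $T_m\subseteq^*T_n$ for $m<n$. Then some $S$ separates the family.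

*Proof.* Put $S=\bigcup_n\big(S_n\setminus\bigcup_{m\le n}T_m\big)$. The set $S_n\setminus S$ is contained in $\bigcup_{m\le n}(S_n\cap T_m)$, and $S_n\cap T_m\subseteq^*S_n\cap T_n=\emptyset$ for $m\le n$. So $S_n\subseteq^*S$. In $S\cap T_k$ the terms with $n\ge k$ contribute nothing, and those with $n<k$ contribute subsets of $S_n\cap T_k\subseteq^*S_k\cap T_k=\emptyset$. So $S\cap T_k$ is finite. $\square$

This is why we take the index set $\omega_1$ and the family from Fact F1.

The second obstacle is that all the windows must live in *one* Hardy field, and Lemma 1 applies to them as well. Write $g_\alpha=G-u_\alpha+q_\alpha$, where $q_\alpha$ is the sum of the bumps at $n\in S_\alpha$ and $u_\alpha=o(t_\alpha)$ places $G$ inside the window. To nest the windows we want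
$$G\gg t_0\gg u_0\gg t_1\gg u_1\gg\cdots$$
in the order of the index. For $\alpha<\beta$ the germ $g_\beta-g_\alpha=u_\alpha-u_\beta+q_\beta-q_\alpha$ is $o(t_\alpha)$, so Lemma 1 demands $|(g_\beta-g_\alpha)'(n)|<t_\alpha'(n)$ for large $n$. Suppose we choose all windows uniformly narrow, with $t_\alpha'(n)$, $|u_\alpha'(n)|$ and $|u_\beta'(n)|$ at most $W_n/4$ for all large $n$. At every $n\in S_\beta\setminus S_\alpha$ the slope of $g_\beta-g_\alpha$ is at least $W_n-\frac14W_n-\frac14W_n=\frac12W_n$, so $S_\beta\setminus S_\alpha$ must be finite. But for each $\alpha$ there is $\beta>\alpha$ with $S_\beta\setminus S_\alpha$ infinite: otherwise $S_\beta\subseteq^*S_\alpha$ for all $\beta$, while $S_\alpha\cap T_\beta$ is finite for all $\beta$ (if $\beta\ge\alpha$, then $S_\alpha\cap T_\beta\subseteq^*S_\beta\cap T_\beta=\emptyset$, and if $\beta<\alpha$, then $S_\alpha\cap T_\beta\subseteq^*S_\alpha\cap T_\alpha=\emptyset$), so $S_\alpha$ would separate the family. Uniformly narrow windows are therefore impossible.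

The way out is a property of the family itself. Put $A_\alpha=S_\alpha\cup T_\alpha$. For $\alpha<\beta$ we have $S_\beta\cap T_\alpha\subseteq^*S_\beta\cap T_\beta=\emptyset$, so
$$(S_\beta\setminus S_\alpha)\cap A_\alpha\ \text{ is finite}.\tag{1}$$
We need the windows narrow at $n\in A_\alpha$ and wide at $n\in S_\beta\setminus S_\alpha$, and these demands hardly meet. So the size of $t_\alpha$ should *depend on $n$*: below $W_n$ near $n\in A_\alpha$, above every power of $W_n$ near $n\notin A_\alpha$. The germs must nevertheless generate Hardy fields. The tool for this is a function $E$ growing faster than all iterated exponentials. We shall see that $E(\lambda)$ is tame even when the "level" $\lambda$ moves up quite irregularly, as long as the derivatives of $\lambda$ are polynomially bounded.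

## A transexponential function

**Step 1 (the function $E$).** This step constructs $E$ and collects its growth properties. Fix a small $\delta\in(0,\frac12)$ with $\delta<e^{-\delta}$. There is $E\in\mathcal C^\infty[0,1]$ with $E'>0$, $E(s)=s$ on $[0,\delta]$ and $E(s)=e^{s-1}$ on $[1-\delta,1]$: one needs a positive smooth $E'$ with prescribed values on the two end intervals and with integral $e^{-\delta}-\delta>0$ over $[\delta,1-\delta]$, and positive smooth functions with these end values realize every positive integral large or small. Extend by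
$$E(s+1)=e^{E(s)}\qquad(s\ge0).$$
For $s\in[0,\delta]$ this gives $E(1+s)=e^s$, which continues the formula $e^{s-1}$ valid on $[1-\delta,1]$. So $E$ is $\mathcal C^\infty$ near $1$, and then, inductively, on $[0,\infty)$. We have $E(0)=0$, $E(1)=1$, $E(2)=e$, and for $s\ge1$
$$E(s)=\exp E(s-1),\qquad E'(s)=E(s)E'(s-1).\tag{2}$$

**Lemma 3.** Let $c_0=\min_{[0,1]}E'>0$.

* (E1) $E'\ge c_0$ on $[0,\infty)$, and $E'(s)\ge c_0E(s)$ for $s\ge1$.
* (E2) For all $i\in\mathbb N$ and $C>0$, $E(s-i)\ge e^{Cs}$ eventually.
* (E3) For each $j\ge1$ there is $p$ with $|E^{(j)}|\le E^p$ eventually.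
* (E4) $\mathcal E:=E''/E'$ satisfies $\mathcal E(s)=E'(s-1)+\mathcal E(s-1)$ for $s\ge1$.
* (E5) If $\mu\to\infty$ and $\lambda-\mu\ge1$ eventually, then $E(\lambda)\ge\exp E(\mu)$. So for every $C$ eventually $E(\mu)^C\le\frac12E(\lambda)^{1/2}$, and $E(\mu)=o(E(\lambda))$.

*Proof.* (E1) For $s\ge1$ we have $E(s)\ge1$, so $E'(s)=E(s)E'(s-1)\ge E'(s-1)$, and $E'\ge c_0$ follows by induction. Then $E'(s)=E(s)E'(s-1)\ge c_0E(s)$.

(E2) Since $e^y\ge ey$, we have $E(p+1)\ge eE(p)$. On $[1,2]$, $E(s)\ge1\ge e^{s-2}$; so $E(s)\ge e^{s-2}$ for all $s\ge1$. Hence $E(s-i)=\exp E(s-i-1)\ge\exp(e^{s-i-3})$ for large $s$, which eventually exceeds $e^{Cs}$.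

(E3) By induction on $i\ge1$, differentiating $\exp(E(s-1))$ gives $E^{(i)}(s)=E(s)\,B_i\big(E'(s-1),\dots,E^{(i)}(s-1)\big)$ with a polynomial $B_i$ of degree at most $i$ with nonnegative coefficients: $B_1=X_1$ and $B_{i+1}=X_1B_i+\sum_lX_{l+1}\,\partial B_i/\partial X_l$. With $M_j=\max_{1\le i\le j}|E^{(i)}|$ there is thus a constant $b_j\ge1$ such that
$$M_j(s)\le b_jE(s)\big(1+M_j(s-1)\big)^j\qquad(s\ge1).$$
Choose $X_0\ge1$ with $\log(b_j2^j)\le X/4$ and $j\log X\le X/4$ for all $X\ge X_0$, then $s_0$ with $E(s_0)\ge X_0$ and $E(s_0)>1$, then $p\ge2$ with $M_j\le E^p$ on $[s_0,s_0+1]$; such $p$ exists by compactness. Let $s\ge s_0+1$, put $X=E(s-1)\ge X_0$, and suppose $M_j(s-1)\le X^p$. Then $1+M_j(s-1)\le2X^p$ and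
$$M_j(s)\le b_j2^jE(s)X^{pj}\le E(s)^p .$$
Here the last inequality, as $E(s)=e^X$, says $\log(b_j2^j)+pj\log X\le(p-1)X$, and the left side is at most $\frac X4+\frac{pX}4\le\frac{pX}2\le(p-1)X$. By induction, $M_j\le E^p$ on $[s_0,\infty)$.

(E4) Take the logarithmic derivative of $E'(s)=E(s)E'(s-1)$ and use $E'(s)/E(s)=E'(s-1)$.

(E5) $E$ is increasing, so $E(\lambda)\ge E(\mu+1)=\exp E(\mu)$, and $E(\mu)\to\infty$. Now compare $E(\lambda)^{1/2}\ge\exp(\frac12E(\mu))$ with $E(\mu)^C$. $\square$

## A change of variable that slows down $H$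

**Step 2 (the variable $s$).** This step replaces the variable $x$ by a variable $s$, $x=\sigma(s)$, in which all elements of $H$, and $\varphi$, are at most $s$. Let $H$ be a bounded Hardy field and $\varphi\in\mathcal C$. Since $H$ is closed under negation, we may enlarge $\varphi$ (which only strengthens Theorem A) so that $|h|\le\varphi$ for all $h\in H$. Passing to a running maximum, we may also assume that $\varphi$ is defined, continuous and nondecreasing on some $[a_0-1,\infty)$.

Let $S_1:\mathbb R\to[0,1]$ be $\mathcal C^\infty$ and nondecreasing, $0$ on $(-\infty,0]$ and $1$ on $[1,\infty)$. Choose $0<s_1<s_2<\cdots$ with $s_{i+1}\ge s_i+1$ and $s_i\ge\varphi(a_0+i)$, and put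
$$\sigma(s)=a_0+\sum_{i\ge1}S_1(s-s_i)-e^{-s}\qquad(s\ge0).$$
The sum is locally finite, so $\sigma\in\mathcal C^\infty$. At each $s$ at most one $i$ has $0<s-s_i<1$, so all $\sigma^{(j)}$ with $j\ge1$ are bounded. Moreover $\sigma'\ge e^{-s}>0$, $\sigma(0)=a_0-1$ and $\sigma\to\infty$. For $s\in[s_i,s_{i+1}]$ only the first $i$ terms of the sum can be nonzero, so $\sigma(s)\le a_0+i$ and
$$\varphi(\sigma(s))\le\varphi(a_0+i)\le s_i\le s .\tag{3}$$

Let $\theta=\sigma^{-1}$, $\omega=1/\sigma'$ and $D=\omega\frac{d}{ds}$. Since $\sigma'$ is bounded, $\omega\ge c$ for some constant $c>0$. The derivatives of $\omega=1/\sigma'$ are polynomials in $1/\sigma'\le e^s$ and in bounded functions, so $|\omega^{(j)}|\le e^{C_js}$ eventually. By the chain rule $(F\circ\theta)'=(DF)\circ\theta$. So $F\mapsto F\circ\theta$ turns a subfield of $\mathcal C$ in the variable $s$ that consists of $\mathcal C^1$ germs and is closed under $D$ into a Hardy field in the variable $x$. The field $H^\sigma=\{h\circ\sigma:h\in H\}$ is closed under $D$, since $D(h\circ\sigma)=h'\circ\sigma$, and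 by (3)
$$|h(s)|\le s\ \text{ eventually, for every }h\in H^\sigma.\tag{4}$$

For $H=\mathbb R$ and $\varphi$ constant one may simply take $\sigma(s)=s$, $\omega=1$, $D=\frac d{ds}$; on a first pass, read everything below in this case.

## Levels, and germs large or small at a level

**Definition.** A $\mathcal C^\infty$ function $\lambda$ is *admissible* if $\lambda(s)\ge s$, $\lambda'\ge1$, and for each $j\ge1$ there is $C_j$ with $|\lambda^{(j)}(s)|\le C_j(s+1)$. For such $\lambda$ and $i\ge0$ put $L_i=E(\lambda-i)$. Let $\mathcal P_i$ be the set of $\mathcal C^\infty$ germs $h$ such that for each $j\ge0$ there is $C$ with $|h^{(j)}|\le L_i^{C}$, and let $\mathcal N_i$ be the set of $\mathcal C^\infty$ germs $h$ such that for each $j\ge0$ there is $c>0$ with $|h^{(j)}|\le L_i^{-c}$.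

So $L_i=\exp L_{i+1}$ and $L_i\to\infty$. If $\lambda(s)=s$, then $s$ lies in every $\mathcal P_i$ by (E2). The germ $1/E(s-1)$ lies in $\mathcal N_1$, as we are about to see, but not in $\mathcal N_0$: $E(s)^c=\exp(cE(s-1))$ is eventually larger than $E(s-1)$.

**Step 3 (a calculus of levels).** This step makes it possible to estimate all derivatives at once, without computing any of them.

**Lemma 4.** Let $\lambda$ be admissible and $i\ge0$.

* (a) $\mathcal P_i$ and $\mathcal N_i$ are closed under $\frac d{ds}$, sums and products; $\mathcal P_{i+1}\subseteq\mathcal P_i$ and $\mathcal N_i\subseteq\mathcal N_{i+1}$.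
* (b) If $h\in\mathcal P_{i+1}$, then for all $j$ and all $\delta>0$ eventually $|h^{(j)}|\le L_i^\delta$. Hence $\mathcal P_{i+1}\mathcal N_i\subseteq\mathcal N_i$.
* (c) If $h\in\mathcal N_i$, then $\frac1{1+h}-1\in\mathcal N_i$.
* (d) $\lambda^{(j)}$ $(j\ge1)$, $1/\lambda'$, $\omega$ and $1/\omega$ lie in $\mathcal P_i$.
* (e) $E(\lambda-i)$, $E'(\lambda-i)$, $E''(\lambda-i)$ and $1/E'(\lambda-i)$ lie in $\mathcal P_i$, and $\mathcal E(\lambda-i)\in\mathcal P_{i+1}$.
* (f) For each $j$ eventually $|(1/L_i)^{(j)}|\le L_i^{-3/4}$. In particular $1/L_i\in\mathcal N_i$. Also $1/E'(\lambda-i)\in\mathcal N_i$.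
* (g) If $p\in\mathcal C^\infty$ and $|p^{(j)}|\le E(\lambda)^{1/2}$ eventually for every $j$, then $p/E(\lambda)\in\mathcal N_0$.

*Proof.* (a) Use Leibniz's rule; constant factors are absorbed by changing the exponent, as $L_i\to\infty$. The inclusions hold because $L_{i+1}\le L_i$.

(b) We have $L_i^\delta=\exp(\delta L_{i+1})$, which eventually exceeds any $L_{i+1}^C$. Given also $k\in\mathcal N_i$, fix $j$ and choose $c>0$ with $|k^{(b)}|\le L_i^{-c}$ for $b\le j$. By Leibniz, $|(hk)^{(j)}|\le2^jL_i^{c/2}L_i^{-c}\le L_i^{-c/4}$ eventually.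

(c) The germ is $-h\cdot(1+h)^{-1}$. The derivatives of $(1+h)^{-1}$ are polynomials in $(1+h)^{-1}$ and the derivatives of $h$, hence bounded. In Leibniz's rule each term is therefore a bounded germ times some $h^{(a)}$.

(d) By (E2), $L_i\ge E(s-i)\ge e^{Cs}$ eventually, for every $C$. The $\lambda^{(j)}$ with $j\ge1$ are $O(s+1)$. The derivatives of $1/\lambda'$ are polynomials in $1/\lambda'\le1$ and the $\lambda^{(j)}$. Those of $\omega$ are at most $e^{C_js}$, those of $1/\omega=\sigma'$ are bounded.

(e) The derivatives of $E^{(k)}(\lambda-i)$ are sums of products of some $E^{(k+l)}(\lambda-i)$ with derivatives $\lambda^{(j)}$, $j\ge1$; use (E3) and (d). The derivatives of $1/E'(\lambda-i)$ are polynomials in $1/E'(\lambda-i)\le1/c_0$ and in derivatives of $E'(\lambda-i)$. By (E4), $\mathcal E(\lambda-i)=E'(\lambda-i-1)+E''(\lambda-i-1)\cdot\frac1{E'(\lambda-i-1)}$, and everything on the right lies in $\mathcal P_{i+1}$.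

(f) As $1/L_i=\exp(-L_{i+1})$, its derivatives have the form $L_i^{-1}$ times a polynomial in the derivatives of $L_{i+1}$, that is, $L_i^{-1}$ times an element of $\mathcal P_{i+1}$. By (b) this is at most $L_i^{-1+1/4}$ in absolute value. Finally, (2) gives $1/E'(\lambda-i)=L_i^{-1}\cdot1/E'(\lambda-i-1)\in\mathcal N_i\mathcal P_{i+1}\subseteq\mathcal N_i$.

(g) By Leibniz and (f), $|(p/E(\lambda))^{(j)}|\le2^jE(\lambda)^{1/2}E(\lambda)^{-3/4}\le E(\lambda)^{-1/8}$ eventually. $\square$

## Iterated logarithmic derivatives and the fields they generate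

For a nonvanishing germ $Y$ put $Y^{\langle0\rangle}=Y$ and $Y^{\langle k+1\rangle}=D(Y^{\langle k\rangle})/Y^{\langle k\rangle}$, as long as this is defined and nonvanishing. For $D=\frac d{ds}$ and $Y=e^{s^2}$ we get $2s,\ \frac1s,\ -\frac1s,\dots$; for $Y=e^{e^s}$ we get $e^s,\ 1,\ 0$, and the sequence stops. For $E$ it never stops, and all terms are large.

**Step 4 (logarithmic derivatives of $E(\lambda)$).** This step shows that $E(\lambda)$, even after a small perturbation, has logarithmic derivatives of the expected size at all orders.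

**Lemma 5.** Let $\lambda$ be admissible, $\varepsilon\in\mathcal N_0$, and $Y=E(\lambda)(1+\varepsilon)$. Then all $Y^{\langle k\rangle}$ are defined and eventually positive, and there are constants $C_k$ with
$$E(\lambda-k)^{1/2}\le Y^{\langle k\rangle}\le E(\lambda-k)^{C_k}\quad\text{eventually}.$$

*Proof.* For $k=0$ this is clear, as $\varepsilon\to0$. For $k\ge1$ we show by induction that
$$Y^{\langle k\rangle}=\omega\lambda'E'(\lambda-k)(1+\rho_k),\qquad\rho_k\in\mathcal N_k.\tag{5}$$
For $k=1$: since $E'(\lambda)/E(\lambda)=E'(\lambda-1)$,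
$$Y^{\langle1\rangle}=\omega\Big(\lambda'E'(\lambda-1)+\frac{\varepsilon'}{1+\varepsilon}\Big),\qquad\text{so}\quad\rho_1=\frac{\varepsilon'}{1+\varepsilon}\cdot\frac1{\lambda'}\cdot\frac1{E'(\lambda-1)} .$$
By Lemma 4(a),(c), the first factor lies in $\mathcal N_0\subseteq\mathcal N_1$. The second lies in $\mathcal P_2$ and the third in $\mathcal N_1$. So $\rho_1\in\mathcal N_1$.

Now assume (5) for $k$. Taking the logarithmic derivative, and writing $\mathcal E(\lambda-k)=E'(\lambda-k-1)+\mathcal E(\lambda-k-1)$ by (E4), we get
$$Y^{\langle k+1\rangle}=\omega\Big(\frac{(\omega\lambda')'}{\omega\lambda'}+\lambda'E'(\lambda-k-1)+\lambda'\mathcal E(\lambda-k-1)+\frac{\rho_k'}{1+\rho_k}\Big).$$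
This is (5) for $k+1$ with
$$\rho_{k+1}=\frac1{E'(\lambda-k-1)}\Big(\mathcal E(\lambda-k-1)+\frac{(\omega\lambda')'}{\omega\lambda'^2}+\frac{\rho_k'}{1+\rho_k}\cdot\frac1{\lambda'}\Big).$$
The factor in front lies in $\mathcal N_{k+1}$ by Lemma 4(f). The first two terms in the bracket lie in $\mathcal P_{k+2}$ by Lemma 4(d),(e). In the third, $\frac{\rho_k'}{1+\rho_k}\in\mathcal N_k\subseteq\mathcal N_{k+1}$ and $\frac1{\lambda'}\in\mathcal P_{k+2}$, so it lies in $\mathcal N_{k+1}$. With $\mathcal P_{k+2}\mathcal N_{k+1}\subseteq\mathcal N_{k+1}$ we conclude $\rho_{k+1}\in\mathcal N_{k+1}$.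

By (5), $Y^{\langle k\rangle}>0$. For the lower bound, $\omega\ge c$, $\lambda'\ge1$ and $E'(\lambda-k)\ge c_0E(\lambda-k)$ give $Y^{\langle k\rangle}\ge\frac12cc_0E(\lambda-k)\ge E(\lambda-k)^{1/2}$. For the upper bound, $\omega$, $\lambda'$ and $E'(\lambda-k)$ lie in $\mathcal P_k$. $\square$

For positive germs, $u\ll v$ means that $u^N<v$ for all $N\in\mathbb N$.

**Step 5 (the fields).** This step shows that finitely many germs at well separated levels generate a Hardy field over $H$. The mechanism is that of the opening example: one monomial dominates.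

**Lemma 6.** Let $\lambda_1,\dots,\lambda_m$ be admissible with $\lambda_i-\lambda_{i+1}\to+\infty$ for $1\le i<m$, and let $Y_i=E(\lambda_i)(1+\varepsilon_i)$ with $\varepsilon_i\in\mathcal N_0$ relative to $\lambda_i$. Then $H^\sigma\big(Y_i^{\langle k\rangle}:1\le i\le m,\ k\ge0\big)$ is a subfield of $\mathcal C$ closed under $D$, so composition with $\theta$ makes it a Hardy field in the variable $x$. It is the smallest $D$-closed subfield of $\mathcal C$ containing $H^\sigma,Y_1,\dots,Y_m$.

*Proof.* First, the germs $Y_i^{\langle k\rangle}$ are linearly ordered by $\ll$. For fixed $i$, Lemma 5 gives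
$$Y_i^{\langle k\rangle}\ge E(\lambda_i-k)^{1/2}=\exp\big(\tfrac12E(\lambda_i-k-1)\big)\gg E(\lambda_i-k-1)^{C_{k+1}}\ge Y_i^{\langle k+1\rangle}.$$
For $i<j$ and any $k,l$ we have $\lambda_i-k\ge\lambda_j+1$ eventually, so $Y_i^{\langle k\rangle}\ge\exp(\frac12E(\lambda_j))\gg Y_j^{\langle l\rangle}$, because $Y_j^{\langle l\rangle}$ is at most a power of $E(\lambda_j-l)\le E(\lambda_j)$.

Second, all these germs dominate $H^\sigma$. If $u=Y_i^{\langle k\rangle}$, then $u\ge E(s-k)^{1/2}\ge s$ eventually, by (E2). For $h\in H^\sigma$ and $N\in\mathbb N$ also $h^N\in H^\sigma$, so by (4) $|h|^N\le s\le u$.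

Now let $P=\sum_\nu h_\nu X^\nu$ be a nonzero polynomial over $H^\sigma$, evaluated at finitely many of these germs $u_1\gg\dots\gg u_l$. Let $\mu$ be the lexicographically largest exponent with $h_\mu\ne0$, and let $\nu\ne\mu$ be another exponent that occurs, first differing from $\mu$ at position $p$; so $\mu_p>\nu_p$. Let $N$ bound all exponents. Eventually all $u_q\ge1$, so
$$\frac{u^\mu}{u^\nu}=u_p^{\mu_p-\nu_p}\prod_{q>p}u_q^{\mu_q-\nu_q}\ge u_p\prod_{q>p}u_q^{-N}\ge u_p^{1/2},$$
where the last step holds since $u_q^{2Nl}\le u_p$ for each of the fewer than $l$ indices $q>p$. On the other hand $|h_\nu/h_\mu|\le u_p^{1/4}$, since $h_\nu/h_\mu\in H^\sigma$. So $|h_\nu u^\nu|\le u_p^{-1/4}|h_\mu u^\mu|$ with $u_p\to\infty$. Summing over the finitely many $\nu$, we get $P(u)\sim h_\mu u^\mu$, which has an eventually constant nonzero sign.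

Hence every nonzero element of the ring $H^\sigma[Y_i^{\langle k\rangle}]$ is a unit of $\mathcal C$, and the fraction field of this ring lies in $\mathcal C$. It consists of $\mathcal C^1$ germs. It is closed under $D$ because $H^\sigma$ is and $DY_i^{\langle k\rangle}=Y_i^{\langle k\rangle}Y_i^{\langle k+1\rangle}$. Any $D$-closed subfield of $\mathcal C$ that contains $H^\sigma$ and the $Y_i$ contains all $Y_i^{\langle k\rangle}$. $\square$

## Levels that jump at prescribed integers

**Step 6 (level functions).** This step produces admissible levels whose values near each integer $n$ can be prescribed quite freely. Let $r:\mathbb N\to\mathbb N$ with $r(n)\le3n$, put $c_n=2n^2+r(n)$, and for $s\in[n,n+1]$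
$$\lambda_r(s)=s+c_n+(c_{n+1}-c_n)\,S(s-n),$$
where $S:[0,1]\to[0,1]$ is $\mathcal C^\infty$, nondecreasing, $0$ on $[0,\frac14]$ and $1$ on $[\frac34,1]$. The term $2n^2$ is there to absorb fluctuations of $r$: we have $c_{n+1}-c_n=4n+2+r(n+1)-r(n)$, so
$$2\le n+2\le c_{n+1}-c_n\le7n+5 .$$
Hence $\lambda_r'\ge1$, the derivatives are $O(s+1)$, and clearly $\lambda_r(s)\ge s$. So $\lambda_r$ is admissible, even though $r$ may jump up and down by amounts of order $n$. As $S$ is constant near $0$ and near $1$,
$$\lambda_r(s)=s+2n^2+r(n)\qquad\text{for }|s-n|\le\tfrac14 .\tag{6}$$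
On $[n,n+1]$ the difference $\lambda_r-\lambda_{r'}$ is a convex combination of $(r-r')(n)$ and $(r-r')(n+1)$. So $r-r'\to\infty$ implies $\lambda_r-\lambda_{r'}\to\infty$.

**Step 7 (a decreasing chain of length $\omega_1$).** This step provides room for uncountably many nested windows.

**Lemma 7.** There are $\kappa_\alpha:\mathbb N\to\mathbb N$ $(\alpha<\omega_1)$ with $\kappa_\alpha(n)\le\kappa_0(n)=\lfloor n/2\rfloor$ for all $n$, $\kappa_\alpha(n)\to\infty$, $\kappa_{\alpha+1}=\lfloor\kappa_\alpha/2\rfloor$, and $\kappa_\alpha-\kappa_\beta\to\infty$ for $\alpha<\beta$.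

*Proof.* We use recursion. At successors set $\kappa_{\alpha+1}=\lfloor\kappa_\alpha/2\rfloor$. Then $\kappa_\alpha-\kappa_{\alpha+1}\ge\kappa_\alpha/2\to\infty$, and for $\alpha'<\alpha$ we have $\kappa_{\alpha'}-\kappa_{\alpha+1}\ge\kappa_{\alpha'}-\kappa_\alpha\to\infty$. At a countable limit ordinal $\alpha$ choose $0=\beta_0<\beta_1<\cdots$ cofinal in $\alpha$ and $n_0<n_1<\cdots$ such that $\kappa_{\beta_i}(n)\ge2k$ whenever $i\le k$ and $n\ge n_k$. Set $\kappa_\alpha=k$ on $[n_k,n_{k+1})$ and $\kappa_\alpha=0$ below $n_0$. Then $\kappa_\alpha\to\infty$, and $\kappa_\alpha\le\kappa_0$ because $\kappa_0(n)\ge2k$ on $[n_k,n_{k+1})$. For $k\ge i$ and $n\in[n_k,n_{k+1})$ we have $\kappa_{\beta_i}(n)-\kappa_\alpha(n)\ge2k-k=k$; so $\kappa_{\beta_i}-\kappa_\alpha\to\infty$. For arbitrary $\beta<\alpha$ pick $\beta_i>\beta$ and write $\kappa_\beta-\kappa_\alpha=(\kappa_\beta-\kappa_{\beta_i})+(\kappa_{\beta_i}-\kappa_\alpha)$. $\square$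

For example, $\kappa_i(n)=\lfloor n/2^{i+1}\rfloor$ for finite $i$, and with $\beta_i=i$ and $n_k=k2^{k+2}$ one gets $\kappa_\omega(n)=k$ for $k2^{k+2}\le n<(k+1)2^{k+3}$.

**Step 8 (windows).** This step defines the germs $G,t_\alpha,u_\alpha,g_\alpha$, with windows narrow at $n\in A_\alpha$ and wide elsewhere. Take $S_\alpha,T_\alpha$ from Fact F1 and $A_\alpha=S_\alpha\cup T_\alpha$; so $A_\alpha\subseteq^*A_\beta$ for $\alpha<\beta$. Put
$$r_G(n)=3n,\qquad r^t_\alpha(n)=\kappa_\alpha(n)+n\mathbf 1_{n\notin A_\alpha},\qquad r^u_\alpha(n)=\lfloor\tfrac34\kappa_\alpha(n)\rfloor+n\mathbf 1_{n\notin A_\alpha},$$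
all of which are at most $3n$. Let $\lambda_G,\lambda^t_\alpha,\lambda^u_\alpha$ be the corresponding level functions, and
$$G=E(\lambda_G),\qquad t_\alpha=E(\lambda^t_\alpha),\qquad u_\alpha=E(\lambda^u_\alpha).$$
For $\alpha<\beta$ we claim
$$\lambda_G-\lambda^t_\alpha\to\infty,\qquad\lambda^t_\alpha-\lambda^u_\alpha\to\infty,\qquad\lambda^u_\alpha-\lambda^t_\beta\to\infty .\tag{7}$$
By Step 6 it suffices to look at the functions $r$. First, $r_G-r_\alpha^t\ge3n-\frac32n$. Second, $r^t_\alpha-r^u_\alpha\ge\frac14\kappa_\alpha$. Third, $\mathbf 1_{n\notin A_\alpha}\ge\mathbf 1_{n\notin A_\beta}$ for all large $n$, because $A_\alpha\subseteq^*A_\beta$; and eventually $\kappa_\beta\le\kappa_{\alpha+1}=\lfloor\kappa_\alpha/2\rfloor$, so $\lfloor\frac34\kappa_\alpha\rfloor-\kappa_\beta\ge\frac14\kappa_\alpha-1\to\infty$. By (E5), the relations (7) give for $\alpha<\beta$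
$$t_\alpha=o(G),\qquad u_\alpha=o(t_\alpha),\qquad t_\beta=o(u_\alpha),\qquad u_\beta=o(u_\alpha).\tag{8}$$

For the bumps, let $\chi\in\mathcal C^\infty$ have compact support in $(-\frac14,\frac14)$, with $|\chi|\le1$ and $\chi'(0)=1$ (say $y$ times a cutoff function), and put
$$W_n=E(2n^2+2n),\qquad q_\alpha(s)=\sum_{n\in S_\alpha,\ n\ge1}\chi\big(W_n(s-n)\big),\qquad g_\alpha=G-u_\alpha+q_\alpha .$$
Since $W_n\ge1$ for $n\ge1$, the $n$-th bump lives in $|s-n|\le\frac14$. So the supports are disjoint, $q_\alpha$ is $\mathcal C^\infty$, $|q_\alpha|\le1$, and for $n\ge1$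
$$q_\alpha'(n)=W_n\mathbf 1_{n\in S_\alpha}.\tag{9}$$

Compare levels at $s=n$. The level of $W_n$ is $2n^2+2n$. That of $G$ is $2n^2+4n$. That of $t_\alpha$ is $2n^2+n+\kappa_\alpha(n)\le2n^2+\frac32n$ if $n\in A_\alpha$, and $2n^2+2n+\kappa_\alpha(n)$ if $n\notin A_\alpha$. One unit of level is one exponential, so these differences are enormous.

**Lemma 8.**

* (a) $g_\alpha=G(1+\varepsilon)$ with $\varepsilon\in\mathcal N_0$ relative to $\lambda_G$.
* (b) For $\alpha<\beta$, $g_\beta-g_\alpha=u_\alpha(1+\varepsilon)$ with $\varepsilon\in\mathcal N_0$ relative to $\lambda^u_\alpha$.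

*Proof.* We have $g_\alpha=G+(q_\alpha-u_\alpha)$ and $g_\beta-g_\alpha=u_\alpha+(q_\beta-q_\alpha-u_\beta)$. By Lemma 4(g) it suffices to bound, for each $j$, the $j$-th derivatives of the perturbations by $G^{1/2}$, respectively $u_\alpha^{1/2}$.

By Lemma 4(e), $|u_\alpha^{(j)}|\le u_\alpha^C$ for some $C$. As $\lambda_G-\lambda^u_\alpha\to\infty$, (E5) gives $u_\alpha^C\le\frac12G^{1/2}$. In the same way $|u_\beta^{(j)}|\le u_\beta^C\le\frac12u_\alpha^{1/2}$ for $\alpha<\beta$, since $\lambda^u_\alpha-\lambda^u_\beta\to\infty$ by (7).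

It remains to treat the bumps. On the support of the $n$-th bump its $j$-th derivative is at most $C_jW_n^j$ in absolute value, with $C_j=\max|\chi^{(j)}|$.

(a) On that support, (6) gives $\lambda_G=s+2n^2+3n\ge2n^2+4n-\frac14\ge2n^2+2n+1$. So $G\ge E(2n^2+2n+1)=\exp(W_n)$ there, and $C_jW_n^j\le\frac12G^{1/2}$ for large $n$.

(b) Since $S_\alpha\subseteq^*S_\beta$, the germ $q_\beta-q_\alpha$ is, up to finitely many bumps, the sum of the bumps at $n\in S_\beta\setminus S_\alpha$. By (1), all but finitely many such $n$ lie outside $A_\alpha$. For these $n$, on the support of the bump,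
$$\lambda^u_\alpha=s+2n^2+n+\lfloor\tfrac34\kappa_\alpha(n)\rfloor\ge2n^2+2n-\tfrac14+\lfloor\tfrac34\kappa_\alpha(n)\rfloor\ge2n^2+2n+1$$
for large $n$, as $\kappa_\alpha\to\infty$. So $u_\alpha\ge\exp(W_n)$ there, and $C_jW_n^j\le\frac12u_\alpha^{1/2}$ for large $n$. $\square$

**Step 9 (one Hardy field containing all the windows).** This step assembles the uncountably many germs. For a nonempty finite $\Phi=\{\alpha_1<\dots<\alpha_m\}\subseteq\omega_1$ consider the list
$$g_{\alpha_1},\ t_{\alpha_1},\ g_{\alpha_2}-g_{\alpha_1},\ t_{\alpha_2},\ \dots,\ g_{\alpha_m}-g_{\alpha_{m-1}},\ t_{\alpha_m}.$$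
By Lemma 8 its members have the form $E(\lambda)(1+\varepsilon)$, $\varepsilon\in\mathcal N_0$, with the respective levels
$$\lambda_G,\ \lambda^t_{\alpha_1},\ \lambda^u_{\alpha_1},\ \lambda^t_{\alpha_2},\ \dots,\ \lambda^u_{\alpha_{m-1}},\ \lambda^t_{\alpha_m}.$$
By (7), consecutive levels differ by germs tending to $+\infty$. So Lemma 6 applies: there is a smallest $D$-closed subfield $H_\Phi$ of $\mathcal C$ containing $H^\sigma$ and all $g_\alpha,t_\alpha$ with $\alpha\in\Phi$, and it becomes a Hardy field in the variable $x$. If $\Phi\subseteq\Phi'$, then $H_\Phi\subseteq H_{\Phi'}$ by minimality. So the $H_\Phi$ form a directed system, their union is a $D$-closed subfield of $\mathcal C$, and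
$$H_0=\Big\{F\circ\theta:F\in\bigcup_\Phi H_\Phi\Big\}$$
is a Hardy field. It contains $H$, and it contains $g_\alpha^*:=g_\alpha\circ\theta$ and $t_\alpha^*:=t_\alpha\circ\theta$ for all $\alpha<\omega_1$.

By Zorn's lemma there is a maximal Hardy field $M\supseteq H_0$. We fix one.

By Lemma 8(b) and (8), $g^*_\alpha<g^*_\beta<g^*_\alpha+t^*_\alpha$ whenever $\alpha<\beta$. So any countable set of the windows, having all its indices below some $\beta<\omega_1$, does contain an element of $M$, namely $g_\beta^*$, in accordance with Lemma 2. Only all of them together leave nothing.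

## No element of $M$ lies in all the windows

**Proposition 9.** There is no $Y\in M$ with $g^*_\alpha<Y<g^*_\alpha+t^*_\alpha$ for all $\alpha<\omega_1$.

*Proof.* Suppose $Y$ is such an element.

**Step 10 (from sizes to slopes).** This step shows that $Y-g_\beta^*$ is $o(t_\beta^*)$, not merely less than $t_\beta^*$, so that Lemma 1 applies. Fix $\beta<\omega_1$ and let $\gamma=\beta+1$. Then
$$Y-g_\beta^*=(Y-g_\gamma^*)+(g_\gamma^*-g_\beta^*),$$
where $0<Y-g^*_\gamma<t^*_\gamma=o(t^*_\beta)$ and $g^*_\gamma-g^*_\beta\sim u_\beta\circ\theta=o(t^*_\beta)$, by (8) and Lemma 8(b). Since $Y-g_\beta^*$ and $t_\beta^*\to\infty$ lie in $M$, Lemma 1 yields $|(Y-g^*_\beta)'|<(t^*_\beta)'$. Put $Z=Y\circ\sigma$, a $\mathcal C^1$ germ in $s$. Composing with $\sigma$ and multiplying by $\sigma'>0$ gives $|Z'-g_\beta'|<t_\beta'$ eventually, with derivatives in $s$. By (9), $g_\beta'(n)=G'(n)-u_\beta'(n)+W_n\mathbf 1_{n\in S_\beta}$, so for all large $n$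
$$\big|Z'(n)-G'(n)-W_n\mathbf 1_{n\in S_\beta}\big|\le t_\beta'(n)+|u_\beta'(n)| .\tag{10}$$

**Step 11 (the windows are narrow on $A_\beta$).** This step shows that for $n\in A_\beta$ the right side of (10) is negligible against $W_n$. Let $n\in A_\beta$ be large. By (6), near $n$ both $t_\beta$ and $u_\beta$ have the form $E(s+2n^2+k)$ with $k\le\kappa_\beta(n)\le n/2$. So by (E3), with a fixed $p$, the right side of (10) is at most $2X^p$, where $X=E(2n^2+n+\kappa_\beta(n))$. If $n\ge2$, then $n\ge\frac n2+1\ge\kappa_\beta(n)+1$, so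
$$W_n=E(2n^2+2n)\ge E(2n^2+n+\kappa_\beta(n)+1)=e^X .$$
As $2X^p<\frac12e^X$ for large $X$, we get for all but finitely many $n\in A_\beta$
$$\big|Z'(n)-G'(n)-W_n\mathbf 1_{n\in S_\beta}\big|<\tfrac12W_n .\tag{11}$$

**Step 12 (a separating set).** This step contradicts Fact F1. Let $S=\{n:Z'(n)-G'(n)>\frac12W_n\}$, where $n$ runs over the integers beyond which $Z'$ and $G'$ are defined. This set *does not depend on $\beta$*. By (11), almost all $n\in S_\beta$ satisfy $Z'(n)-G'(n)>\frac12W_n$, and almost all $n\in T_\beta$, for which $\mathbf 1_{n\in S_\beta}=0$, satisfy $Z'(n)-G'(n)<\frac12W_n$. So $S_\beta\subseteq^*S$ and $S\cap T_\beta$ is finite, for every $\beta<\omega_1$. This is impossible by Fact F1. $\square$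

## The germ $G\circ\theta$ and its Hausdorff fields

We prove Theorem A with $M$ as fixed in Step 9 and $f=G\circ\theta$. This germ is $\mathcal C^\infty$, and by Lemma 6 with $m=1$, $Y_1=G$, it lies in a Hardy field extending $H$.

**Step 13 ($f$ lies deep inside every window).** This step shows that for all $\alpha<\omega_1$
$$g_\alpha^*<f-E\circ\theta<f+E\circ\theta<g_\alpha^*+t_\alpha^*,\qquad E\circ\theta>\varphi,\qquad E\circ\theta\to\infty .\tag{12}$$
We have $f-g_\alpha^*=(u_\alpha-q_\alpha)\circ\theta$ with $|q_\alpha|\le1$. Near and between integers the levels exceed $s$ by at least $2n^2$ on $[n,n+1]$, so $\lambda^u_\alpha-s\to\infty$ and $\lambda^t_\alpha-s\to\infty$; by (E5), $E(s)=o(u_\alpha)$ and $E(s)=o(t_\alpha)$. Also $u_\alpha=o(t_\alpha)$. Hence $E<u_\alpha-q_\alpha$ and $u_\alpha-q_\alpha+E<t_\alpha$, which are the outer inequalities in (12) after composition with $\theta$. Finally, by (3) and (E2), $\varphi(\sigma(s))\le s<E(s)$, so $E\circ\theta>\varphi$.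

**Step 14 ($f$ is far from every $h\in M$).** This step proves the main assertion. Let $h\in M$. By Proposition 9, and since elements of $M$ are comparable, there is $\alpha$ with $h\le g_\alpha^*$ or $h\ge g_\alpha^*+t_\alpha^*$. By (12),
$$f-h>E\circ\theta>\varphi\qquad\text{or}\qquad h-f>E\circ\theta>\varphi .\tag{13}$$

**Step 15 ($M(f)$ is a Hausdorff field).** This step uses the order alone, with no derivatives. Let $0\ne P\in M[X]$. By Fact F2, $M$ is real closed, so $P$ is a product of a nonzero constant from $M$, linear factors $X-a$ and quadratic factors $(X-a)^2+b^2$, with $a,b\in M$ and $b\ne0$. At $X=f$ each linear factor has an eventually constant nonzero sign by (13), and each quadratic factor is positive. So $P(f)$ is a unit of $\mathcal C$. Thus all nonzero elements of $M[f]$ are units of $\mathcal C$, and its fraction field $M(f)\subseteq\mathcal C$ is a Hausdorff field.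

**Step 16 ($M$ is not dense in $M(f)$).** This step exhibits an interval without elements of $M$. In $M(f)$ we have $f<f+1$. If $h\in M$ satisfied $f<h<f+1$, then $0<h-f<1<E\circ\theta$ eventually, against (13).

**Step 17 ($M(f)$ is immediate).** This step shows that every nonzero element of $M(f)$ is $\sim$ an element of $M$. Let $h\in M$; as in Step 14 there are two cases.

If $h\le g_\alpha^*$, take any $\beta>\alpha$. Then $f-g_\beta^*=(u_\beta-q_\beta)\circ\theta\sim u_\beta\circ\theta=o(u_\alpha\circ\theta)$, while $g_\beta^*-h\ge g_\beta^*-g_\alpha^*\sim u_\alpha\circ\theta$. So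
$$f-h=(f-g_\beta^*)+(g_\beta^*-h)\sim g_\beta^*-h\in M .$$

If $h\ge g_\alpha^*+t_\alpha^*$, then $f-g_\alpha^*\sim u_\alpha\circ\theta=o(t_\alpha^*)$, while $h-g_\alpha^*\ge t_\alpha^*$. So $f-h=(f-g_\alpha^*)-(h-g_\alpha^*)\sim g_\alpha^*-h\in M$.

For the quadratic factors: if $f-a\sim c\in M$, then $(f-a)^2\sim c^2$, and adding the same positive germ $b^2$ to two asymptotic positive germs preserves $\sim$, so $(f-a)^2+b^2\sim c^2+b^2\in M$. Using the factorization in Step 15 and taking quotients, every nonzero element of $M(f)$ is $\sim$ an element of $M$. This proves part 1.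

**Step 18 (the field $M(e^f)$).** This step proves part 2; it uses that the gap around $f$ is infinitely wide. Let $h\in M$. If $h\le0$, then $e^f>h$. If $h>0$, then $\log h\in M$ by Fact F2, and $|f-\log h|>E\circ\theta\to\infty$ by (13), with $f-\log h$ of constant sign. So $e^f/h=e^{f-\log h}$ tends to $0$ or to $\infty$. In all cases $e^f-h$ has an eventually constant nonzero sign. As in Step 15, with $e^f$ in place of $f$, $M(e^f)$ is a Hausdorff field. We have just seen $e^f\not\asymp h$ for $h>0$ in $M$; for $h<0$ apply this to $-h$, and for $h=0$ there is nothing to show. So the class of $e^f$ is not in the value group of $M$. This completes the proof of Theorem A. $\square$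

## Cofinality of maximal Hardy fields

*Proof of Theorem B.* Let $M$ now be any maximal Hardy field and $K\supseteq M$ a Hausdorff field. Suppose $M$ is not cofinal in $K$: some $k\in K$ satisfies $k>h$ for all $h\in M$. Then $M$ is a bounded Hardy field, so the change of variable in Step 2 can be made with $H=M$ and with $\varphi$ a nondecreasing majorant of $k$. Lemma 6 with $m=1$ and $Y_1=G=E(\lambda_G)$ yields a Hardy field containing $M$ and $G\circ\theta$. Since $\lambda_G\ge s$, we have $G\circ\theta\ge E\circ\theta$, and $E\circ\theta>\varphi$ because $\varphi(\sigma(s))\le s<E(s)$. So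
$$G\circ\theta\ge E\circ\theta>\varphi\ge k>h\qquad\text{for all }h\in M .$$
Hence $G\circ\theta\notin M$, and $M$ has a proper Hardy field extension, contradicting maximality. $\square$
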